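\title{Inequivalent embeddings into Stein manifolds with the density property}

\begin{abstract}
Let $X$ be a connected Stein manifold with the density property and let $Y\subset X$ be a closed connected complex submanifold with $0<\dim Y<\dim X$. We show that there is a proper holomorphic embedding of $Y$ into $X$ that is not equivalent to the inclusion under automorphisms of $X$ and $Y$, and that the proper holomorphic embeddings of $Y$ into $X$ form exactly $2^{\aleph_0}$ equivalence classes. When $\dim X\ge2$, the same count holds for every infinite closed analytic subset $A\ne X$, while a finite set has only one embedding up to equivalence. The embeddings are limits of automorphisms of $X$, and they are told apart by their complements: every holomorphic map from one complement to another is degenerate.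
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, manifolds are second countable complex manifolds. A holomorphic vector field $V$ on a manifold $X$ is \emph{complete} if for every $x\in X$ the equation $\gamma'=V(\gamma)$, $\gamma(0)=x$, has a holomorphic solution $\gamma:\mathbb C\to X$. The time-$t$ maps of the flow are then automorphisms of $X$, and $cV$ is complete for every $c\in\mathbb C$. A Stein manifold $X$ has the \emph{density property} if the Lie algebra $\mathfrak g$ generated by the complete fields is dense, in the compact-open topology, in the Lie algebra of all holomorphic vector fields on $X$. Complete fields are infinitesimal automorphisms, and sums and brackets of fields are imitated by compositions and commutators of flows. So the density property says that automorphisms can imitate the flow of any holomorphic vector field; Proposition~\ref{prop:flow} makes this precise.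

\begin{example}\label{ex:plane}
The plane $\mathbb C^2$, with coordinates $(x,y)$, has the density property. The fields $y^b\partial_x$, $xy^b\partial_x$ and $x^a\partial_y$ are complete, with flows $(x+ty^b,y)$, $(xe^{ty^b},y)$ and $(x,y+tx^a)$. We have
\[
[y^b\partial_x,\,x^{a+1}\partial_y]=(a+1)x^ay^b\partial_y-bx^{a+1}y^{b-1}\partial_x,\qquad
[xy^b\partial_x,\,x^{a}\partial_y]=ax^ay^b\partial_y-bx^{a+1}y^{b-1}\partial_x ,
\]
and the difference is $x^ay^b\partial_y$. By symmetry $\mathfrak g$ contains all polynomial fields, and these are dense by Taylor expansion. The line $\mathbb C$ does not have the density property: its automorphisms are affine, so every complete field has the form $(az+b)\partial_z$, and $\mathfrak g$ is two-dimensional.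
\end{example}

Two proper holomorphic embeddings $\Phi,\Psi:Y\hookrightarrow X$ are \emph{equivalent} if $\alpha\circ\Phi=\Psi\circ\beta$ for some $\alpha\in\operatorname{Aut}(X)$ and $\beta\in\operatorname{Aut}(Y)$. The following question is posed in \cite{Kut}.

\begin{quote}
\emph{Let $X$ be a connected Stein manifold with the density property and $Y\subset X$ a closed connected submanifold with $0<\dim Y<\dim X$. Is there always a proper holomorphic embedding $\varphi:Y\hookrightarrow X$ that is not equivalent to the inclusion?}
\end{quote}

The conditions on the dimension exclude two cases with only one class. If $\dim Y=\dim X$, then $Y=X$, and a proper embedding $X\hookrightarrow X$ has open and closed image, so it is an automorphism. If $\dim Y=0$, then $Y$ is a point; this case is part of Proposition~\ref{prop:finite}.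

The simplest examples suggest that embeddings tend to be equivalent. In $\mathbb C^2$ the shear $(x,y)\mapsto(x,y+f(x))$ carries the line $\mathbb C\times\{0\}$ onto the graph of an arbitrary entire function $f$, and on any $X$ with the density property $\operatorname{Aut}(X)$ carries any finite set onto any other with the same number of points. One might guess that for some pairs $Y\subset X$ the group $\operatorname{Aut}(X)$ identifies all copies of $Y$. But $Y$ is not compact, and the automorphisms that are so effective on finite sets can also be applied infinitely many times, farther and farther out, to bend $Y$ near infinity. The limit is still a proper embedding, but it need not come from an automorphism. This second effect always wins.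

To tell embeddings apart we use their complements. If $\alpha\circ\Phi=\Psi\circ\beta$, then $\alpha(\Phi(Y))=\Psi(Y)$, so $\alpha$ restricts to a biholomorphic map $X\setminus\Phi(Y)\to X\setminus\Psi(Y)$. A holomorphic map $F:Z\to X$ between manifolds of the same dimension is called \emph{degenerate} if its differential is nowhere invertible. A biholomorphic map is not degenerate, and therefore:
\begin{equation}\label{eq:criterion}
\begin{gathered}
\text{if every holomorphic map $X\setminus\Phi(Y)\to X\setminus\Psi(Y)$ is degenerate,}\\
\text{then $\Phi$ and $\Psi$ are not equivalent.}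
\end{gathered}
\end{equation}

In the statements below, $X$ is a connected Stein manifold with the density property and $n=\dim X\ge2$. Closeness of maps into $X$ is measured by the Euclidean norm of a fixed proper embedding $X\subset\mathbb C^N$.

\begin{theorem}\label{thm:main}
Let $Y\subset X$ be a closed connected submanifold with $0<\dim Y<\dim X$. There is a proper holomorphic embedding $\varphi:Y\hookrightarrow X$, as close as desired to the inclusion on a given compact subset of $Y$, such that every holomorphic map $X\setminus Y\to X\setminus\varphi(Y)$ is degenerate. In particular, $\varphi$ is not equivalent to the inclusion.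
\end{theorem}

The answer to the question is therefore yes. The proof uses neither the smoothness nor the connectedness of $Y$, and of the source $X\setminus Y$ it uses only that bounded holomorphic functions on it are constant. We call a connected manifold with this property \emph{Liouville}. Analytic subsets carry the reduced structure. A \emph{proper holomorphic embedding} of a closed analytic subset $A\subset X$ is a proper map $A\to X$ that is biholomorphic onto a closed analytic subset of $X$; equivalence is defined as above, and \eqref{eq:criterion} holds with the same proof.

\begin{theorem}\label{thm:avoid}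
Let $A\ne X$ be an infinite closed analytic subset of $X$ and let $Z_1,Z_2,\dots$ be countably many Liouville manifolds of dimension $n$. There is a proper holomorphic embedding $\varphi:A\hookrightarrow X$, as close as desired to the inclusion on a given compact subset of $A$, such that for all $\nu$ every holomorphic map $Z_\nu\to X\setminus\varphi(A)$ is degenerate.
\end{theorem}

For instance, the complement $\mathbb C\times\mathbb C^*$ of the line $\mathbb C\times\{0\}$ receives the non-degenerate map $(z,w)\mapsto(z,e^w)$ from $\mathbb C^2$, whereas Theorem~\ref{thm:avoid} with $Z_1=\mathbb C^2$ embeds $\mathbb C$ in $\mathbb C^2$ so that the complement receives no such map. The Liouville hypothesis cannot be dropped: a bounded domain in $\mathbb C^n$ embeds, after scaling, in any coordinate ball of $X\setminus\varphi(A)$.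

\begin{theorem}\label{thm:continuum}
Let $A\ne X$ be an infinite closed analytic subset of $X$. There are proper holomorphic embeddings $\varphi_s:A\hookrightarrow X$, $s\in\{0,1\}^{\mathbb N}$, such that for $s\ne t$ every holomorphic map $X\setminus\varphi_s(A)\to X\setminus\varphi_t(A)$ is degenerate. Hence there are exactly $2^{\aleph_0}$ equivalence classes of proper holomorphic embeddings $A\hookrightarrow X$.
\end{theorem}

This applies in particular to $A=Y$ as in Theorem~\ref{thm:main}. The hypothesis that $A$ is infinite is sharp.

\begin{proposition}\label{prop:finite}
If $Y$ is a finite set, any two embeddings $Y\hookrightarrow X$ are equivalent. So a closed analytic subset $A\subsetneq X$ has, up to equivalence, one embedding into $X$ if it is finite and $2^{\aleph_0}$ if it is infinite.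
\end{proposition}

The proof of Theorem~\ref{thm:avoid} has two independent halves, and Section~\ref{sec:model} shows both by hand in $\mathbb C^2$. The first half (Section~\ref{sec:barriers}), after Rosay and Rudin, places finitely many points in each shell $u<|x|<u+1$ of $X$ so that any set passing close enough to all of them obstructs non-degenerate maps into its complement. The second half (Sections~\ref{sec:moving} and~\ref{sec:runs}) makes $\varphi(A)$ pass close to these points. Section~\ref{sec:avoid} joins the halves, and Section~\ref{sec:continuum} runs the construction along a binary tree.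

\section{The two mechanisms in $\mathbb C^2$}\label{sec:model}

One notion is used throughout the paper. For subsets $E,S$ of a Euclidean space and $\delta>0$ we say that $S$ \emph{visits} $(E,\delta)$ if every $e\in E$ has a point of $S$ at distance less than $\delta$. If $S$ visits $(E,\delta)$, it visits $(E',\delta')$ whenever $E'\subset E$ and $\delta'\ge\delta$. In this section $D_\rho$ is the open ball of radius $\rho$ about $0$ in $\mathbb C^2$.

\subsection*{Finite nets that stop a map}
A holomorphic map $F:D_\rho\to D_R$ satisfies $\|dF_0\|\le R/\rho$: apply the Cauchy estimate to $\zeta\mapsto\langle F(\zeta v),w\rangle$ for unit vectors $v,w$. Fix an integer $m\ge1$ and put $\rho=(m+1)^2$. Since $(m+2)/(m+1)^2<1/m\le1$,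
\begin{equation}\label{eq:modelcore}
\text{no holomorphic map $F:D_\rho\to D_{m+2}$ has $|\det dF_0|\ge1/m$.}
\end{equation}
A map with $|F(0)|\le m$ and $|\det dF_0|\ge1/m$ must therefore leave $D_{m+2}$, and we want to catch it on the way out. We do this for affine maps $F(z)=a+Lz$ with $|a|\le m$ and $|\det L|\ge1/m$, looking at $F$ only on the ball $D_{\rho+1}$.

For $j\ge m+1$ put $\rho_j=\rho+1-2^{m+1-j}$. These radii increase from $\rho_{m+1}=\rho$ to $\rho+1$, and $\rho_{j+1}-\rho_j=2^{m-j}$. Let $\delta_j=2^{m-j-1}/(m(j+2))$, and let $E_j$ be a finite subset of the sphere $|x|=j+\frac12$ such that every point of the sphere is at distance less than $\delta_j$ from $E_j$. Let $S$ visit $(E_j,\delta_j)$ for all $j\ge m+1$ and suppose that $F(D_{\rho+1})$ misses $S$. We claim that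
\begin{equation}\label{eq:modelstep}
F(D_{\rho_{j+1}})\subset D_{j+2}\quad\Longrightarrow\quad F(D_{\rho_j})\subset D_{j+1}\qquad(j\ge m+1).
\end{equation}
The hypothesis gives $\|L\|\le j+2$. The two singular values of $L$ have product at least $1/m$, so the smaller one is at least $1/(m(j+2))$. If the conclusion fails, then, as $|F(0)|\le m$, some $z\in D_{\rho_j}$ has $|F(z)|=j+\frac12$. The ball of radius $2^{m-j}$ about $z$ lies in $D_{\rho_{j+1}}$, and its image contains the ball of radius $2\delta_j$ about $F(z)$. That ball contains a point of $S$, because $F(z)$ is within $\delta_j$ of some $e\in E_j$ and $e$ is within $\delta_j$ of a point of $S$. This contradiction proves \eqref{eq:modelstep}.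

Now $F(D_{\rho+1})$ is bounded, so the hypothesis of \eqref{eq:modelstep} holds for some large $j=J$. Descending through $j=J,J-1,\dots,m+1$ gives $F(D_\rho)\subset D_{m+2}$, against \eqref{eq:modelcore}. Hence no such $F$ misses $S$ on $D_{\rho+1}$.

Three features of this argument carry over to the general case. First, a single net does not suffice. A finite set $E\not\ni0$ misses some complex line $\ell$ through $0$. If $U$ is unitary and sends the first axis to $\ell$, then $U\circ\operatorname{diag}(1/\epsilon,\epsilon)$ has determinant of modulus $1$ and maps $D_\rho$ to a long thin set that misses $E$ for small $\epsilon$. An image is thick only if it is also bounded above, and this is why the argument descends from outer shells to inner ones. Second, the radii $\rho_j$ stay bounded, so that the descent can start for every $F$. Third, the nets for level $m$ lie outside $D_{m+1}$, so that all levels together put only finitely many points in each shell.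

\subsection*{Shears that place a point}
Let $Y=\mathbb C\times\{0\}$, let $C\subset Y$ be compact, $r>0$, and let $e=(e_1,e_2)$ be a target with $|e_2|>r$. We look for an automorphism that almost fixes $\overline{D_r}\cup C$ and sends some point of $Y$ to $e$. Choose $R>R_0\ge r$ with $|x|\le R_0$ on $C$, and put
\[
\theta_1(x,y)=\bigl(x,\;y+e_2(x/R)^k\bigr),\qquad\theta_2(x,y)=\bigl(x+(e_1-R)(y/e_2)^k,\;y\bigr).
\]
Then $\theta_2\theta_1(R,0)=\theta_2(R,e_2)=e$. On $\overline{D_r}\cup C$ the map $\theta_1$ moves points by at most $|e_2|(R_0/R)^k$. Fix $r'$ with $r<r'<|e_2|$; for large $k$ the second coordinate is at most $r'$ in modulus after this move, and $\theta_2$ moves the image points by at most $|e_1-R|(r'/|e_2|)^k$. Both bounds tend to $0$ as $k\to\infty$.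

So a point from the unused far part of $Y$ can be brought to a target without disturbing the ball or the part of $Y$ already in place. In the construction this is done shell by shell: step $u$ places points at the targets in the shell $u<|x|<u+1$, almost fixing the ball of radius $u$ and all points placed before. After the first step the image of $Y$ is no longer a line and explicit shears are no longer available; the density property replaces them.

\section{Conventions and standard facts}\label{sec:prelim}

From now on $X$ is a connected Stein manifold with the density property, $n=\dim X\ge2$, and $A\ne X$ is an infinite closed analytic subset of $X$. We fix a proper holomorphic embedding $X\subset\mathbb C^N$, write $|\cdot|$ for the Euclidean norm, and put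
\[
K_r=\{x\in X:|x|\le r\},\qquad B_r=\{x\in X:|x|<r\},\qquad\Sigma_r=B_{r+1}\setminus K_r .
\]
The sets $K_r$ are compact. Vector fields on $X$ are viewed as $\mathbb C^N$-valued maps. A \emph{domain} is a connected open set, and $G\Subset G'$ means that $\overline G$ is a compact subset of $G'$.

The \emph{hull} of a compact set $C\subset X$ is $\widehat C=\{x\in X:|f(x)|\le\sup_C|f|\text{ for all }f\in\mathcal O(X)\}$, and $C$ is \emph{$\mathcal O(X)$-convex} if $\widehat C=C$. The set $K_r$ is $\mathcal O(X)$-convex, since for $|x|>r$ the linear function $y\mapsto\langle y,x\rangle/|x|$ equals $|x|$ at $x$ and is bounded by $r$ on $K_r$. Consequently hulls are compact, and they are $\mathcal O(X)$-convex. Images of $\mathcal O(X)$-convex sets under automorphisms are $\mathcal O(X)$-convex. If $K$ is $\mathcal O(X)$-convex and $x\notin K$, normalizing a separating function and taking a power gives $g\in\mathcal O(X)$ with $g(x)=1$ and $|g|<\frac12$ on $K$.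

For a holomorphic map $F:Z\to X$ with $\dim Z=n$ let $JF=\Lambda^ndF$; in charts this is the Jacobian determinant. Thus $F$ is degenerate if $JF\equiv0$, and if $Z$ is connected and $F$ is not degenerate, the zero set of $JF$ is nowhere dense. We give $X$ and its open subsets the hermitian metric induced from $\mathbb C^N$, fix a hermitian metric on every other manifold $Z$ that occurs, and write $\|JF(p)\|$ for the norm of $\Lambda^ndF_p$. By the Cauchy estimates, $\|JF(p)\|$ depends continuously on $F$ for uniform convergence near $p$.

We use the following textbook facts.
\begin{enumerate}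
\item[(S1)] A closed analytic subset $S\ne M$ of a connected manifold $M$ is nowhere dense, $M\setminus S$ is connected, and bounded holomorphic functions on $M\setminus S$ extend to bounded holomorphic functions on $M$ (Riemann). A compact analytic subset of a Stein manifold is finite.
\item[(S2)] (Cartan's theorems.) If $S\subset X$ is closed analytic and $x\notin S$, there is $f\in\mathcal O(X)$ with $f|_S=0$ and $f(x)=1$. The sequence $0\to TX\to X\times\mathbb C^N\to N_X\to0$, with $N_X$ the normal bundle, splits holomorphically; so there is a holomorphic bundle map $\pi:X\times\mathbb C^N\to TX$ that is the identity on $TX$.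
\item[(S3)] (Oka--Weil.) A holomorphic function on a neighborhood of a compact $\mathcal O(X)$-convex set $K$ is a uniform limit on $K$ of functions in $\mathcal O(X)$.
\item[(S4)] Since $X$ is Stein and $n\ge2$, we have $H^1_c(X,\mathcal O)=0$: every smooth, compactly supported, $\bar\partial$-closed $(0,1)$-form on $X$ equals $\bar\partial u$ for a smooth, compactly supported function $u$.
\end{enumerate}
By (S1), $A$ is nowhere dense and not compact.

\begin{lemma}\label{lem:brouwer}
Let $g:\{|z|\le\rho\}\to\mathbb C^n$ be continuous with $|g(z)-z|\le\rho/2$. Then the image of $g$ contains $\{|w|<\rho/2\}$.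
\end{lemma}

\begin{proof}
For $|w|<\rho/2$ the map $z\mapsto w-(g(z)-z)$ sends the closed ball $\{|z|\le\rho\}$ into itself. By Brouwer's theorem it has a fixed point $z$, and $g(z)=w$.
\end{proof}

\begin{lemma}\label{lem:eta}
For each integer $r\ge2$ there is $\eta_r>0$ such that
\begin{enumerate}
\item[(i)] every continuous $f:K_r\to X$ with $|f-\operatorname{id}|\le\eta_r$ satisfies $f(K_r)\supset K_{r-1}$;
\item[(ii)] every holomorphic $f:B_r\to X$ with $|f-\operatorname{id}|\le\eta_r$ is injective and immersive on $B_{r-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Each $y\in K_{r-1}$ has a chart $\chi:U\to\{|z|<3\}\subset\mathbb C^n$ with $\chi(y)=0$ and $U\subset B_r$. Finitely many of the sets $\chi^{-1}\{|z|<1\}$ cover $K_{r-1}$. If $\eta_r$ is small, then for each of these finitely many charts $f$ maps $\chi^{-1}\{|z|\le2\}$ into $U$ and $g=\chi f\chi^{-1}$ satisfies $|g(z)-z|\le1$ for $|z|\le2$, by uniform continuity of $\chi$ near that compact set. Lemma~\ref{lem:brouwer} with $\rho=2$ gives $f(K_r)\supset\chi^{-1}\{|z|<1\}$.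

(ii) Otherwise there are holomorphic $f_k\to\operatorname{id}$ uniformly on $B_r$ and $x_k,y_k\in B_{r-1}$ with either $x_k\ne y_k$ and $f_k(x_k)=f_k(y_k)$, or $x_k=y_k$ and $\ker d(f_k)_{x_k}\ne0$. Pass to subsequences with $x_k\to x$ and $y_k\to y$ in $K_{r-1}\subset B_r$. Since $f_k(x_k)=f_k(y_k)$ and $f_k\to\operatorname{id}$, we get $x=y$. In a chart, on a small convex neighborhood of $x$, the Cauchy estimates give $f_k=\operatorname{id}+h_k$ with $\|Dh_k\|<\frac12$ for large $k$. Then $Df_k$ is invertible and $|f_k(z)-f_k(z')|\ge\frac12|z-z'|$ on this neighborhood, which contains $x_k$ and $y_k$ for large $k$. This is a contradiction.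
\end{proof}

\begin{lemma}\label{lem:convex}
Let $K\subset X$ be compact and $\mathcal O(X)$-convex.
\begin{enumerate}
\item[(a)] If $S\subset X$ is closed analytic and $T\subset S$ is compact, then $\widehat{K\cup T}\subset K\cup S$. In particular $K\cup T$ is $\mathcal O(X)$-convex for every finite set $T$.
\item[(b)] The complement $X\setminus K$ is connected.
\item[(c)] Every open set $U\supset K$ contains a compact $\mathcal O(X)$-convex set $L$ with $K\subset\operatorname{int}L$.
\item[(d)] A holomorphic vector field on a neighborhood of $K$ is a uniform limit on $K$ of holomorphic vector fields on $X$.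
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\notin K\cup S$. Take $f$ as in (S2) and $g\in\mathcal O(X)$ with $g(x)=1$ and $|g|<\frac12$ on $K$. Then $fg^k$ equals $1$ at $x$, vanishes on $T$, and is bounded by $2^{-k}\sup_K|f|$ on $K$; for large $k$ it separates $x$ from $K\cup T$. For finite $T$ take $S=T$.

(b) Suppose $X\setminus K=U\sqcup V$ with $U,V$ open and nonempty. Assume first that $U$ is relatively compact. A component $U_0$ of $U$ has nonempty boundary, because $X$ is connected and not compact, and $\partial U_0\subset K$. The maximum principle gives $U_0\subset\widehat K=K$, which is absurd. So $U$ is not relatively compact, and for the same reason neither is $V$. Let $h=0$ on $U$ and $h=1$ on $V$, and let $\chi$ be a smooth function that is $0$ near $K$ and $1$ outside a compact set. Then $\chi h$ is smooth on $X$ and $\bar\partial(\chi h)=h\,\bar\partial\chi$ has compact support. By (S4), $\bar\partial(\chi h)=\bar\partial u$ with $u$ compactly supported, and $f=\chi h-u\in\mathcal O(X)$ equals $h$ outside a compact set $Q$. Thus $f=0$ on the nonempty open set $U\setminus Q$, so $f\equiv0$; but $f=1$ on $V\setminus Q\ne\emptyset$.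

(c) Choose $r$ with $K\subset B_r$. Each $x\in K_r\setminus U$ has $f_x\in\mathcal O(X)$ with $|f_x|<1$ on $K$ and $|f_x(x)|>1$. By compactness, finitely many sets $\{|f_1|>1\},\dots,\{|f_q|>1\}$ of this kind cover $K_r\setminus U$. Put $L=\{x\in K_r:|f_i(x)|\le1\text{ for all }i\}$.

(d) Approximate the $N$ components of the field by functions in $\mathcal O(X)$, using (S3), and apply $\pi$, whose norm is bounded over $K$.
\end{proof}

Part (b) uses $n\ge2$. It is false for Stein manifolds of dimension one: the functions $z$ and $1/z$ show that the unit circle is $\mathcal O(\mathbb C^*)$-convex, and it disconnects $\mathbb C^*$.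

\section{Two direct consequences of the density property}\label{sec:direct}

Two observations serve both results of this section. First, global fields take prescribed values at finitely many points: given distinct $x_1,\dots,x_q\in X$ and $v_i\in T_{x_i}X\subset\mathbb C^N$, choose a polynomial map $P:\mathbb C^N\to\mathbb C^N$ with $P(x_i)=v_i$; the field $x\mapsto\pi(x,P(x))$ has the value $v_i$ at $x_i$. Second,
\begin{equation}\label{eq:g}
\text{$\mathfrak g$ is the set of finite sums of iterated brackets of complete fields.}
\end{equation}
Indeed, this set is closed under sums, under brackets by bilinearity, and under complex scalars, because a scalar can be absorbed in one entry of an iterated bracket and multiples of complete fields are complete.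

\begin{lemma}\label{lem:liouville}
If $S\ne X$ is a closed analytic subset of $X$, then $X\setminus S$ is Liouville.
\end{lemma}

\begin{proof}
By (S1), $X\setminus S$ is connected and a bounded holomorphic function on it extends to a bounded $f\in\mathcal O(X)$. If $V$ is complete, then along each orbit $\gamma:\mathbb C\to X$ the function $f\circ\gamma$ is entire and bounded, hence constant; so $Vf=0$. The fields that annihilate $f$ form a Lie algebra, since $[V,W]f=V(Wf)-W(Vf)$, and this Lie algebra is closed in the compact-open topology. By the density property it contains all holomorphic fields. These span every tangent space, so $df=0$.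
\end{proof}

\begin{proof}[Proof of the first statement of Proposition~\ref{prop:finite}]
Let $Y$ have $q$ elements and let $M\subset X^q$ be the space of $q$-tuples of distinct points. It is the complement of the diagonals $\{x_i=x_j\}$, so it is connected by (S1). A field $V$ on $X$ induces the field $\widetilde V=(V,\dots,V)$ on $M$, and $[\widetilde V,\widetilde W]$ is induced by $[V,W]$. If $V$ is complete, so is $\widetilde V$, and its flow is the diagonal action on $M$ of the flow of $V$.

Fix $(x_1,\dots,x_q)\in M$. Evaluation $V\mapsto(V(x_1),\dots,V(x_q))$ is a continuous linear map from the space of all holomorphic fields onto $\bigoplus_iT_{x_i}X$. The image of $\mathfrak g$ is a dense linear subspace of a finite-dimensional space, so it is the whole space. Regard holomorphic fields as real smooth fields; this is compatible with brackets. By \eqref{eq:g}, the iterated brackets of the fields $\widetilde V$ with $V$ complete span the tangent space of $M$ over $\mathbb R$ at every point. Chow's theorem states that if the iterated brackets of a family of smooth vector fields span the tangent space at every point, then the orbits of the group generated by their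 flows are open. The orbits partition the connected space $M$, so there is only one. Hence $\operatorname{Aut}(X)$ acts transitively on $M$, and any two embeddings of $Y$ are equivalent with $\beta=\operatorname{id}$.
\end{proof}

The second statement of Proposition~\ref{prop:finite} combines the first with Theorem~\ref{thm:continuum}.

\section{Barriers against non-degenerate maps}\label{sec:barriers}

This section generalizes the first half of Section~\ref{sec:model}; the density property plays no role in it. For a holomorphic map, a lower bound for the Jacobian at one point $p$ gives no formula for the thickness of the image far from $F(p)$. Compactness replaces the formula: the maps under consideration form a normal family, the bound at $p$ prevents limits from being degenerate, and each limit covers a small ball together with all maps near it. The next lemma corresponds to \eqref{eq:modelstep}.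

\begin{lemma}\label{lem:shell}
Let $Z$ be a connected manifold of dimension $n$, let $p\in G\Subset G'\Subset Z$ with $G,G'$ domains, let $c>0$, and let $1\le m\le j$ be integers. There are a finite set $E\subset\Sigma_j$ and $\delta\in(0,1]$ with the following property. If $S\subset X$ visits $(E,\delta)$, then every holomorphic map $F:G'\to B_{j+2}\setminus S$ with $|F(p)|\le m$ and $\|JF(p)\|\ge c$ satisfies $F(G)\subset B_{j+1}$.
\end{lemma}

\begin{proof}
Let $\mathcal F$ be the set of holomorphic $F:G'\to B_{j+2}$ with $|F(p)|\le m$, $\|JF(p)\|\ge c$ and $F(G)\not\subset B_{j+1}$, and let $\mathcal C$ be its closure among holomorphic maps $G'\to\mathbb C^N$ for uniform convergence on compact sets. By Montel's theorem $\mathcal C$ is compact. Each $F\in\mathcal C$ maps $G'$ into $K_{j+2}\subset X$ and satisfies $|F(p)|\le j$ and $\|JF(p)\|\ge c$. Moreover $|F(z)|\ge j+1$ for some $z\in\overline G$: this condition passes to limits because $\overline G$ is a compact subset of $G'$. Since $G'$ is connected, the open set $F^{-1}(\Sigma_j)$ is nonempty, and since the zero set of $JF$ is nowhere dense, there is $z_F\in F^{-1}(\Sigma_j)$ with $JF(z_F)\ne0$. Put $e_F=F(z_F)$.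

We claim that there are $\delta_F>0$ and a neighborhood $\mathcal N_F$ of $F$ in $\mathcal C$ such that $F'(G')\supset\{x\in X:|x-e_F|<\delta_F\}$ for all $F'\in\mathcal N_F$. The map $F$ sends a neighborhood $U$ of $z_F$ biholomorphically onto the domain $\Omega$ of a chart $\omega$ of $X$ with $\omega(e_F)=0$. Then $\zeta=\omega\circ F$ is a chart on $U$, and in the charts $\zeta,\omega$ the map $F$ is the identity. Choose $\rho>0$ with $\{|w|\le\rho\}\subset\omega(\Omega)$, and let $Q=\zeta^{-1}\{|w|\le\rho\}$, a compact subset of $G'$. If $F'$ is uniformly close enough to $F$ on $Q$, then $F'(Q)\subset\Omega$ and $|\omega F'\zeta^{-1}(w)-w|\le\rho/2$ for $|w|\le\rho$. By Lemma~\ref{lem:brouwer}, $F'(Q)$ contains $\omega^{-1}\{|w|<\rho/2\}$, a neighborhood of $e_F$ in $X$ that does not depend on $F'$. This proves the claim.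

Cover $\mathcal C$ by finitely many $\mathcal N_F$; let $E$ be the set of the corresponding points $e_F$ and $\delta$ the minimum of $1$ and the corresponding $\delta_F$. (If $\mathcal C$ is empty, $E=\emptyset$ and $\delta=1$.) The image of every map in $\mathcal F$ contains $\{x\in X:|x-e|<\delta\}$ for some $e\in E$, so it meets every $S\subset X$ that visits $(E,\delta)$. Hence a map as in the statement does not belong to $\mathcal F$, that is, $F(G)\subset B_{j+1}$.
\end{proof}

To descend through all shells we need a nested sequence of domains in the role of the balls $D_{\rho_j}$. The innermost one must satisfy the analogue of \eqref{eq:modelcore}, and all must lie in one relatively compact set.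

\begin{definition}\label{def:barrier}
Let $Z$ be a connected manifold of dimension $n$, $p\in Z$, and $m\ge1$ an integer. A \emph{barrier $\mathfrak b$ in $Z$ at $p$ of level $m$} consists of domains
\[
p\in G_{m+1}\Subset G_{m+2}\Subset\cdots\subset H\Subset Z
\]
such that no holomorphic map $F:G_{m+1}\to B_{m+2}$ has $\|JF(p)\|\ge1/m$, together with, for each $j\ge m+1$, a pair $E_j(\mathfrak b)\subset\Sigma_j$, $\delta_j(\mathfrak b)\in(0,1]$ given by Lemma~\ref{lem:shell} for $G=G_j$, $G'=G_{j+1}$ and $c=1/m$. We write $m(\mathfrak b)=m$ and $H(\mathfrak b)=H$. A set $S\subset X$ \emph{realizes} $\mathfrak b$ if it visits $(E_j(\mathfrak b),\delta_j(\mathfrak b))$ for all $j\ge m+1$.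
\end{definition}

\begin{lemma}\label{lem:block}
If $S\subset X$ realizes a barrier $\mathfrak b$ at $p$ of level $m$, there is no holomorphic map $F$ from a neighborhood of $\overline{H(\mathfrak b)}$ to $X\setminus S$ with $|F(p)|\le m$ and $\|JF(p)\|\ge1/m$.
\end{lemma}

\begin{proof}
Suppose $F$ exists. Since $F(\overline H)$ is compact, $F(G_{J+1})\subset B_{J+2}$ for some $J\ge m+1$. If $m+1\le j\le J$ and $F(G_{j+1})\subset B_{j+2}$, then Lemma~\ref{lem:shell}, applied to $F|_{G_{j+1}}$, gives $F(G_j)\subset B_{j+1}$. Descending from $j=J$ to $j=m+1$ we obtain $F(G_{m+1})\subset B_{m+2}$, contrary to the definition of a barrier.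
\end{proof}

The map $F$ in Lemma~\ref{lem:block} need only be defined near the compact set $\overline H$. This is what allows the source manifold to change in Section~\ref{sec:continuum}. The Liouville property is used exactly once, to find the innermost domain.

\begin{lemma}\label{lem:exist}
If $Z$ is a Liouville manifold of dimension $n$, then for every $p\in Z$ and every integer $m\ge1$ there is a barrier in $Z$ at $p$ of level $m$.
\end{lemma}

\begin{proof}
Every connected manifold $M\ni p$ is a union of domains $D_1\Subset D_2\Subset\cdots$ containing $p$. To see this, cover $M$ by countably many relatively compact coordinate balls, one of which contains $p$. Since $M$ is connected, each ball is joined to that one by a finite chain of balls in which consecutive members intersect. Listing these chains one after the other gives a sequence $U_1\ni p,U_2,\dots$ for which every $U_1\cup\dots\cup U_i$ is a relatively compact domain. The closure of each of these unions is contained in a later one, so a subsequence has the required property.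

Take such $D_k$ for $M=Z$. Suppose that for every $k$ there is a holomorphic $F_k:D_k\to B_{m+2}$ with $\|JF_k(p)\|\ge1/m$. By Montel's theorem and a diagonal argument a subsequence converges, uniformly on compact sets, to a holomorphic $F:Z\to K_{m+2}\subset\mathbb C^N$ with $\|JF(p)\|\ge1/m$. The components of $F$ are bounded, hence constant, so $JF\equiv0$; this is a contradiction. Thus some $D_k$ admits no such map. Put $G_{m+1}=D_k$ and $H=D_{k+1}$. Let $D_1'\Subset D_2'\Subset\cdots$ be domains containing $p$ with union $H$, choose $i_0$ with $\overline{D_k}\subset D'_{i_0+1}$, and put $G_{m+1+i}=D'_{i_0+i}$ for $i\ge1$.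
\end{proof}

\section{Moving points by automorphisms}\label{sec:moving}

We now generalize the shears of Section~\ref{sec:model}. The plan is to write the desired motion as the flow of a local vector field, which vanishes near the set to be kept fixed and is constant near the point to be moved, and to approximate this flow by automorphisms. The approximation statement is well known (Anders\'en--Lempert, Forstneri\v c--Rosay, Varolin); we give the proof in the form we need.

\begin{proposition}\label{prop:flow}
Let $L\subset X$ be compact and $\mathcal O(X)$-convex, $V$ a holomorphic vector field on a neighborhood of $L$, and $C\subset X$ a compact set such that the flow $\psi_t(x)$ of $V$ exists and stays in $\operatorname{int}L$ for $(t,x)\in[0,1]\times C$. Then $\psi_1|_C$ is a uniform limit of restrictions of automorphisms of $X$.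
\end{proposition}

\begin{proof}
A field in $\mathfrak g$ need not be complete, so we ask only for automorphisms that agree with its flow to first order. Let $\mathfrak g_0$ be the set of holomorphic fields $W$ on $X$ for which there are $t_0>0$ and $\alpha_t\in\operatorname{Aut}(X)$, $0<t\le t_0$, with
\begin{equation}\label{eq:firstorder}
\alpha_t(x)=x+tW(x)+o(t)\quad\text{in $\mathbb C^N$, uniformly on compact subsets of $X$, as $t\to0^+$.}
\end{equation}
A chart of $X$ extends locally to a holomorphic map on an open subset of $\mathbb C^N$; by Taylor's formula for this extension and for the inverse chart, \eqref{eq:firstorder} holds if and only if it holds locally in charts.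

\emph{Step 1: $\mathfrak g\subset\mathfrak g_0$.} Complete fields lie in $\mathfrak g_0$, with $\alpha_t$ the flow. By \eqref{eq:g} it remains to show that $\mathfrak g_0$ is closed under sums and brackets. Let $W,W'\in\mathfrak g_0$, with families $\alpha_t,\alpha'_t$.

\emph{Sums.} For $x$ in a compact set, the points $\alpha'_t(x)$ stay in a compact set and tend to $x$ uniformly, so
\[
\alpha_t\alpha'_t(x)=\alpha'_t(x)+tW(\alpha'_t(x))+o(t)=x+tW'(x)+tW(x)+o(t).
\]

\emph{Negatives.} Fix $r\ge2$. For small $t$ Lemma~\ref{lem:eta}(i) gives $\alpha_t(K_r)\supset K_{r-1}$, that is, $\alpha_t^{-1}(K_{r-1})\subset K_r$. For $x\in K_{r-1}$ and $y=\alpha_t^{-1}(x)$ we have $x=y+tW(y)+o(t)$ uniformly, so $|x-y|=O(t)$ and $y=x-tW(x)+o(t)$. Hence $-W\in\mathfrak g_0$, with the family $\alpha_t^{-1}$.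

\emph{Brackets.} Put $s=\sqrt t$, $f=\alpha_s$, $g=\alpha'_s$. We work on compact subsets of a chart; for small $s$ all maps below move points by $O(s)$, so the compositions are defined in the chart. Write $f=\operatorname{id}+a$ and $g=\operatorname{id}+b$. Then $a/s\to W$ and $b/s\to W'$ uniformly on compact sets, and by the Cauchy estimates the same holds for first and second derivatives. Taylor's formula gives $a\circ(\operatorname{id}+b)=a+Da\cdot b+O(s^3)$, so
\[
fg=\operatorname{id}+b+a+Da\cdot b+O(s^3),\qquad gf=\operatorname{id}+a+b+Db\cdot a+O(s^3).
\]
The terms $a+b$, which are known only up to $o(s)$, cancel in the difference: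
\[
fg-gf=s^2(DW\cdot W'-DW'\cdot W)+o(s^2)=-t[W,W']+o(t).
\]
Since $(gf)^{-1}=f^{-1}g^{-1}=\operatorname{id}+O(s)$,
\[
fgf^{-1}g^{-1}=(fg)\circ(gf)^{-1}=\operatorname{id}+(fg-gf)\circ(gf)^{-1}=\operatorname{id}-t[W,W']+o(t).
\]
So $-[W,W']\in\mathfrak g_0$, and then $[W,W']\in\mathfrak g_0$.

\emph{Step 2: iteration.} The trajectories fill a compact set $T\subset\operatorname{int}L$. Choose $\mu>0$ such that every point of $X$ at distance at most $\mu$ from $T$ lies in $L$. The map $V$ extends locally to holomorphic maps on open subsets of $\mathbb C^N$, so it is locally Lipschitz for the Euclidean distance, and hence Lipschitz on the compact set $L$, with a constant $\ell$. Let $0<\varepsilon\le\mu$ and $\gamma=\frac12e^{-\ell}\varepsilon$. By Lemma~\ref{lem:convex}(d) and the density property there is $W\in\mathfrak g$ with $|W-V|\le\gamma$ on $L$. Take $\alpha_t$ as in \eqref{eq:firstorder}. For $x\in C$, $k\ge1/t_0$ and $0\le i\le k$ put $x_i=(\alpha_{1/k})^i(x)$, $y_i=\psi_{i/k}(x)$ and $d_i=|x_i-y_i|$. If $x_i\in L$, then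
\[
x_{i+1}=x_i+\tfrac1kW(x_i)+o(\tfrac1k),\qquad y_{i+1}=y_i+\tfrac1kV(y_i)+O(\tfrac1{k^2}),
\]
uniformly in $x$ and $i$, and $|W(x_i)-V(y_i)|\le\gamma+\ell d_i$. So there are numbers $\omega_k\to0$ with
\[
d_{i+1}\le(1+\ell/k)\,d_i+(\gamma+\omega_k)/k\qquad\text{whenever }x_i\in L .
\]
Take $k$ with $\omega_k<\gamma$. Starting from $d_0=0$, induction on $i\le k$ gives
\[
d_i\le\frac{\gamma+\omega_k}{k}\sum_{h<i}(1+\ell/k)^h\le e^\ell(\gamma+\omega_k)<\varepsilon\le\mu,
\]
and this bound yields $x_i\in L$, which allows the next step. For $i=k$ we get $|(\alpha_{1/k})^k-\psi_1|<\varepsilon$ on $C$.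
\end{proof}

A local field moves a point only a short distance. Longer motions are composed of short ones, and the connectedness of $X\setminus K$ lets them reach every target.

\begin{lemma}\label{lem:move}
Let $K\subset X$ be compact and $\mathcal O(X)$-convex, $a_1,\dots,a_q$ distinct points of $X\setminus K$, $b_1,\dots,b_q\in X\setminus K$, and $\varepsilon>0$. There is $\theta\in\operatorname{Aut}(X)$ with $|\theta-\operatorname{id}|<\varepsilon$ on $K$ and $|\theta(a_j)-b_j|<\varepsilon$ for all $j$.
\end{lemma}

\begin{proof}
\emph{One point.} For $a,b\in X\setminus K$ write $a\to b$ if the assertion holds for the pair $(a,b)$ and every $\varepsilon>0$. This relation is transitive. Let $a\to b$ and $b\to c$. Choose $\theta_2$ for $(b,c)$ with tolerance $\varepsilon/2$. By uniform continuity of $\theta_2$ near $K\cup\{b\}$ there is $\varepsilon'>0$ with $|\theta_2(x')-\theta_2(x)|<\varepsilon/2$ for $x\in K\cup\{b\}$, $x'\in X$, $|x'-x|<\varepsilon'$. Choose $\theta_1$ for $(a,b)$ with tolerance $\varepsilon'$. Then $|\theta_2\theta_1(x)-x|\le|\theta_2\theta_1(x)-\theta_2(x)|+|\theta_2(x)-x|<\varepsilon$ on $K$, and $|\theta_2\theta_1(a)-c|\le|\theta_2\theta_1(a)-\theta_2(b)|+|\theta_2(b)-c|<\varepsilon$.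

Each $p\in X\setminus K$ has a neighborhood $N_p\subset X\setminus K$ with $a\to b$ for all $a,b\in N_p$. Let $U_0\supset K$ and $U_p\ni p$ be disjoint open sets, with $U_p$ the domain of a chart. By Lemma~\ref{lem:convex}(a) and (c) there is a compact $\mathcal O(X)$-convex set $L\subset U_0\cup U_p$ with $K\cup\{p\}\subset\operatorname{int}L$. Let $N_p\subset U_p\cap\operatorname{int}L$ be a ball about $p$ in the chart. For $a,b\in N_p$ let $V=0$ on $U_0$ and let $V$ be the constant field $b-a$ in the chart on $U_p$. The flow of $V$ fixes $K$ pointwise and moves $a$ to $b$ in time $1$ along a segment in $N_p$. Proposition~\ref{prop:flow} with $C=K\cup\{a\}$ gives $a\to b$.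

Fix $a$ and let $R_a=\{b\in X\setminus K:a\to b\}\ni a$. If $N_b$ meets $R_a$, then $N_b\subset R_a$ by transitivity. So $R_a$ and its complement in $X\setminus K$ are both open, and $R_a=X\setminus K$ by Lemma~\ref{lem:convex}(b).

\emph{Several points.} Moving the $b_j$ by less than $\varepsilon/2$ inside $X\setminus K$ and halving $\varepsilon$, we may assume that the $2q$ points $a_i,b_j$ are distinct. Shrinking $\varepsilon$, we may assume that each $b_j$ is at distance more than $\varepsilon$ from $K$ and from the other $2q-1$ points. We construct $\theta_0=\operatorname{id},\theta_1,\dots,\theta_q$ in $\operatorname{Aut}(X)$ with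
\[
|\theta_j-\operatorname{id}|\le j\varepsilon/(q+1)\ \text{ on }K\cup\{a_{j+1},\dots,a_q\},\qquad|\theta_j(a_i)-b_i|\le j\varepsilon/(q+1)\ \text{ for }i\le j .
\]
Given $\theta_{j-1}$, the set $K'=\theta_{j-1}(K\cup\{a_i:i\ne j\})$ is compact and $\mathcal O(X)$-convex by Lemma~\ref{lem:convex}(a). It does not contain $\theta_{j-1}(a_j)$, by injectivity. It does not contain $b_j$, because every point of $K'$ is within $\varepsilon$ of $K\cup\{b_i:i<j\}\cup\{a_i:i>j\}$. The one-point case gives $\sigma\in\operatorname{Aut}(X)$ that moves the points of $K'$ by less than $\varepsilon/(q+1)$ and sends $\theta_{j-1}(a_j)$ to within $\varepsilon/(q+1)$ of $b_j$. Put $\theta_j=\sigma\theta_{j-1}$, and finally $\theta=\theta_q$.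
\end{proof}

In the construction the set to be kept fixed is a ball together with a compact piece of the current image of $A$. This union need not be $\mathcal O(X)$-convex, so we must fix its hull, and the hull must not swallow the targets. Here the analyticity of $A$ enters: the hull grows only along the image of $A$, which is nowhere dense because $A\ne X$. The points to be moved come from the part of $A$ outside the hull, and this part is infinite because $A$ is not compact.

\begin{lemma}\label{lem:step}
Let $\Theta\in\operatorname{Aut}(X)$, $C\subset A$ compact, $r>0$, $E\subset X\setminus K_r$ finite, and $\kappa>0$. There are $\theta\in\operatorname{Aut}(X)$ and a finite set $P\subset A$ such that $|\theta-\operatorname{id}|<\kappa$ on $K_r\cup\Theta(C)$ and $\theta\Theta(P)$ visits $(E,\kappa)$.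
\end{lemma}

\begin{proof}
Let $S=\Theta(A)$ and let $L$ be the hull of $K_r\cup\Theta(C)$. It is compact and $\mathcal O(X)$-convex, and $L\subset K_r\cup S$ by Lemma~\ref{lem:convex}(a). Since $X\setminus K_r$ is open and $S$ is nowhere dense, each $e\in E$ has a point $e^*\in X\setminus(K_r\cup S)$ at distance less than $\kappa/2$; then $e^*\notin L$. The set $S\setminus L$ is infinite, for otherwise the closed set $S$ would be compact. Choose distinct $a_e\in A$, $e\in E$, with $\Theta(a_e)\notin L$, apply Lemma~\ref{lem:move} to $L$, the points $\Theta(a_e)$ and the targets $e^*$ with tolerance $\kappa/2$, and put $P=\{a_e:e\in E\}$.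
\end{proof}

\section{Infinite compositions of automorphisms}\label{sec:runs}

We compose infinitely many automorphisms $\theta_u$ and want the limit to be a proper embedding of $A$. Convergence on $A$ holds if $\theta_u$ almost fixes the current image of a larger and larger compact part of $A$. Properness is a different matter, since distant points of $A$ are moved a long way and could accumulate in a bounded region. It holds if $\theta_u$ also almost fixes the ball $K_u$: then $\theta_u(K_u)$ covers $K_{u-1}$, and no point from outside $K_u$ can enter $K_{u-1}$.

Fix numbers $0<\varepsilon_u\le2^{-u-1}\min(1,\eta_2,\dots,\eta_u)$ for $u\ge2$, with $\eta_u$ from Lemma~\ref{lem:eta}. Then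
\begin{equation}\label{eq:sum}
\sum_{w\ge u}\varepsilon_w\le2^{-u}\min(1,\eta_u)\qquad(u\ge2).
\end{equation}

\begin{definition}\label{def:run}
A \emph{run starting at $r\ge2$} consists of compact sets $C_r\subset C_{r+1}\subset\cdots\subset A$ with $C_u\supset A\cap K_u$ for $u>r$, and automorphisms $\theta_u$ of $X$, $u\ge r$, such that, with $\Theta_r=\operatorname{id}$ and $\Theta_{u+1}=\theta_u\circ\Theta_u$,
\[
|\theta_u-\operatorname{id}|<\varepsilon_u\quad\text{on }K_u\cup\Theta_u(C_u).
\]
\end{definition}

\begin{lemma}\label{lem:limit}
Consider a run starting at $r$.
\begin{enumerate}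
\item[(i)] The maps $\Theta_u|_A$ converge, uniformly on compact subsets of $A$, to a proper holomorphic embedding $\varphi:A\hookrightarrow X$, the \emph{limit} of the run, and $|\varphi-\operatorname{id}|\le2^{-r}$ on $C_r$.
\item[(ii)] Let $a\in A$ and $u\ge r$. If $|\Theta_u(a)|\le u$, then $|\varphi(a)-\Theta_u(a)|\le2^{-u}$. If $|\varphi(a)|\le u-2$, then $|\Theta_u(a)|\le u$.
\item[(iii)] If two runs starting at $r$, with limits $\varphi$ and $\varphi'$, have the same $\Theta_R$ for some $R\ge r$, and $|\varphi'(a)|\le R-2$, then $|\varphi'(a)-\varphi(a)|\le2^{1-R}$.
\end{enumerate}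
\end{lemma}

\begin{proof}
For $v\ge u$ we have $|\Theta_{v+1}-\Theta_v|<\varepsilon_v$ on $C_v\supset C_u$, and every compact subset of $A$ lies in some $C_u$. So $\Theta_v|_A$ converges uniformly on compact sets to a continuous map $\varphi$, with values in $X$ because $X$ is closed in $\mathbb C^N$, and \eqref{eq:sum} gives the bound on $C_r$. Let $x\in X$ and $u\ge r$.

\emph{Claim 1. If $|\Theta_u(x)|\le u$, then $\Theta_v(x)\in K_v$ and $|\Theta_v(x)-\Theta_u(x)|\le\sum_{u\le w<v}\varepsilon_w\le2^{-u}$ for all $v\ge u$.} This holds for $v=u$. If it holds for $v$, then $\theta_v$ moves $\Theta_v(x)\in K_v$ by less than $\varepsilon_v$, which gives the estimate for $v+1$, and then $|\Theta_{v+1}(x)|\le u+1\le v+1$.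

\emph{Claim 2. If $|\Theta_u(x)|>u$, then $|\Theta_v(x)|>u-1-\sum_{u\le w<v}\varepsilon_w$ for all $v\ge u$.} This holds for $v=u$. Suppose it holds for $v$. If $\Theta_v(x)\in K_v$, the next step changes the norm by less than $\varepsilon_v$. If $\Theta_v(x)\notin K_v$, then $\Theta_{v+1}(x)\notin\theta_v(K_v)$ because $\theta_v$ is injective, and $\theta_v(K_v)\supset K_{v-1}$ by Lemma~\ref{lem:eta}(i); so $|\Theta_{v+1}(x)|>v-1\ge u-1$.

The first statement of (ii) follows from Claim 1. If $|\Theta_u(a)|>u$, Claim 2 gives $|\varphi(a)|\ge u-1-2^{-u}>u-2$, which is the second statement. Thus the closed set $\{a\in A:|\varphi(a)|\le u-2\}$ lies in the compact set $A\cap\Theta_u^{-1}(K_u)$, and $\varphi$ is proper. In particular $\varphi(A)$ is closed in $X$.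

To see that $\varphi$ is an embedding, we extend it to a neighborhood of $A$. Let $W_u=\Theta_u^{-1}(B_{u-1})$. Then $W_u\subset W_{u+1}$, since $\theta_u$ moves points of $B_{u-1}$ by less than $1$. By Claim 1 the maps $\theta_{v-1}\circ\dots\circ\theta_u=\Theta_v\Theta_u^{-1}$ converge uniformly on $B_u$, as $v\to\infty$, to a holomorphic map $g_u:B_u\to X$ with $|g_u-\operatorname{id}|\le\eta_u$, by \eqref{eq:sum}. By Lemma~\ref{lem:eta}(ii), $g_u$ is injective and immersive on $B_{u-1}$. So $\Theta_\infty=\lim_v\Theta_v$ exists on $W_u$, equals $g_u\circ\Theta_u$ there, and is injective and immersive on the increasing union $W=\bigcup_uW_u$. Hence it maps $W$ biholomorphically onto an open set $\Omega\subset X$. For $a\in A$ the sequence $\Theta_u(a)$ converges, so it is bounded and $a\in W_u$ for large $u$. Thus $A\subset W$ and $\varphi=\Theta_\infty|_A$ maps $A$ biholomorphically onto an analytic subset of $\Omega$. This subset is closed in $X$, so it is analytic in $X$. This proves (i).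

(iii) The second statement of (ii) for $\varphi'$ gives $|\Theta_R(a)|\le R$. By the first statement, both $\varphi(a)$ and $\varphi'(a)$ are within $2^{-R}$ of $\Theta_R(a)$.
\end{proof}

Part (iii) says that the steps $u<R$ already determine the image of $A$ inside $K_{R-2}$ up to an error $2^{1-R}$.

We now add targets. A point placed near a target in $E_u$ at step $u$ is moved by all later steps, so their tolerances must be small compared with $\delta_u$.

\begin{definition}\label{def:guided}
Let finite sets $E_u\subset\Sigma_u$ and numbers $\delta_u\in(0,1]$ be given for $u\ge r$, and put $\kappa_u=\min\bigl(\varepsilon_u,\,2^{-u-1}\min_{r\le w\le u}\delta_w\bigr)$. A run starting at $r$ is \emph{guided by} $(E_u,\delta_u)_{u\ge r}$ if for every $u\ge r$ there is a finite set $P_u\subset A$ such that $|\theta_u-\operatorname{id}|<\kappa_u$ on $K_u\cup\Theta_u(C_u)$, the set $\Theta_{u+1}(P_u)$ visits $(E_u,\kappa_u)$, and $C_{u+1}=C_u\cup P_u\cup(A\cap K_{u+1})$. \emph{Step $u$} is the tuple $(E_u,\delta_u,\theta_u,P_u)$.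
\end{definition}

The conditions on step $u$ involve only $C_r$ and the steps $w\le u$. Given the steps $w<u$ and any pair $(E_u,\delta_u)$, Lemma~\ref{lem:step}, applied to $\Theta_u$, $C_u$, the radius $u$, $E_u$ and $\kappa_u$, provides $\theta_u$ and $P_u$. So guided runs exist for every compact $C_r\subset A$ and all data, and finitely many initial steps can be continued with arbitrary further data.

\begin{lemma}\label{lem:guided}
If $\varphi$ is the limit of a run guided by $(E_u,\delta_u)_{u\ge r}$, then $\varphi(A)$ visits $(E_u,\delta_u)$ for every $u\ge r$.
\end{lemma}

\begin{proof}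
Let $e\in E_u$ and choose $a\in P_u$ with $|\Theta_{u+1}(a)-e|<\kappa_u\le2^{-u-1}\delta_u$. For $v>u$ we have $a\in C_v$, so $|\varphi(a)-\Theta_{u+1}(a)|\le\sum_{v>u}\kappa_v\le\sum_{v>u}2^{-v-1}\delta_u=2^{-u-1}\delta_u$. Hence $|\varphi(a)-e|<\delta_u$.
\end{proof}

\section{Proof of Theorems~\ref{thm:avoid} and~\ref{thm:main}}\label{sec:avoid}

One barrier excludes the maps that obey two bounds at one point. A non-degenerate map obeys such bounds at some point of a given countable dense set, for all large levels. So countably many barriers suffice, and we may give them levels tending to infinity, so that each shell is concerned by finitely many of them.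

\begin{proof}[Proof of Theorem~\ref{thm:avoid}]
Choose a countable dense subset in each $Z_\nu$ and enumerate all pairs $(Z_\nu,p)$ with $p$ in the chosen subset of $Z_\nu$ as $(Z^{(\lambda)},p_\lambda)$, $\lambda=1,2,\dots$. Let $C\subset A$ be the given compact set and let $r\ge2$. For $m\ge r$ and $\lambda\le m$ let $\mathfrak b_{\lambda,m}$ be a barrier in $Z^{(\lambda)}$ at $p_\lambda$ of level $m$, given by Lemma~\ref{lem:exist}. For $u\ge r$ put
\[
E_u=\bigcup_{r\le m<u,\ \lambda\le m}E_u(\mathfrak b_{\lambda,m})\subset\Sigma_u ,
\]
a finite set, and let $\delta_u$ be the minimum of $1$ and the finitely many corresponding numbers $\delta_u(\mathfrak b_{\lambda,m})$. Let $\varphi$ be the limit of a run starting at $r$ with $C_r=C$ and guided by $(E_u,\delta_u)$. By Lemma~\ref{lem:limit}(i), $\varphi$ is a proper holomorphic embedding with $|\varphi-\operatorname{id}|\le2^{-r}$ on $C$, and $r$ may be taken as large as we like. By Lemma~\ref{lem:guided}, $\varphi(A)$ realizes every $\mathfrak b_{\lambda,m}$.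

Suppose that $F:Z_\nu\to X\setminus\varphi(A)$ is holomorphic and not degenerate. The nonempty open set $\{JF\ne0\}$ contains some $p_\lambda$ with $Z^{(\lambda)}=Z_\nu$. For large $m$ we have $m\ge\max(r,\lambda)$, $|F(p_\lambda)|\le m$ and $\|JF(p_\lambda)\|\ge1/m$. This contradicts Lemma~\ref{lem:block} for $\mathfrak b_{\lambda,m}$ and $S=\varphi(A)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The submanifold $Y$ is an infinite closed analytic subset with $Y\ne X$, and $n\ge2$ because $n>\dim Y>0$. By Lemma~\ref{lem:liouville}, $X\setminus Y$ is Liouville. Apply Theorem~\ref{thm:avoid} with $A=Y$ and $Z_1=X\setminus Y$, and then \eqref{eq:criterion}.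
\end{proof}

\section{A continuum of embeddings}\label{sec:continuum}

Theorem~\ref{thm:avoid} already shows that there are uncountably many classes: given countably many embeddings $\varphi_\nu$, apply it with $Z_\nu=X\setminus\varphi_\nu(A)$ to obtain an embedding equivalent to none of them. Theorem~\ref{thm:continuum} asks for more. The barriers that $\varphi_t(A)$ has to realize should live in $X\setminus\varphi_s(A)$ and conversely, so neither embedding can be finished before the other. The way out is to build barriers in the complement of a provisional version $\psi$ of $\varphi_s$. A barrier involves only the compact set $\overline H$, which has positive distance from $\psi(A)$, and by Lemma~\ref{lem:limit}(iii) we can commit to enough steps of the run of $\psi$ to ensure that the final image $\varphi_s(A)$ misses $\overline H$ as well. Finitely many steps at a time handle finitely many pairs, and a binary tree organizes all pairs.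

\begin{proof}[Proof of Theorem~\ref{thm:continuum}]
Let $\{p_1,p_2,\dots\}$ be dense in $X$. All runs in this proof are guided and start at $2$ with $C_2=A\cap K_2$. A \emph{segment of length $r\ge2$} is the list of steps $2\le u<r$ of such a run; it determines $\Theta_u$ for $u\le r$. For $s\in\{0,1\}^{\mathbb N}$ let $s|k\in\{0,1\}^k$ be the word formed by the first $k$ letters.

\emph{Construction.} Each word $\sigma\in\{0,1\}^k$ carries a \emph{state}, consisting of a segment of some length $r_\sigma$ and a finite set $\mathcal B_\sigma$ of barriers in open subsets of $X$, subject to the condition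
\begin{enumerate}
\item[(I)] for every step $u<r_\sigma$ of the segment and every $\mathfrak b\in\mathcal B_\sigma$ with $m(\mathfrak b)<u$ we have $E_u\supset E_u(\mathfrak b)$ and $\delta_u\le\delta_u(\mathfrak b)$.
\end{enumerate}
States change only by extending the segment and by adding barriers. The empty word has the empty segment, of length $2$, and no barriers. At stage $k\ge1$ each word of length $k$ first inherits the state of its prefix of length $k-1$. Then all ordered pairs $(\sigma,\tau)$ of distinct words of length $k$ are treated one after the other, each time with the current states, as follows.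
\begin{enumerate}
\item[(1)] Continue the segment of $\sigma$ to an infinite run, guided for $u\ge r_\sigma$ by $E_u=\bigcup\{E_u(\mathfrak b):\mathfrak b\in\mathcal B_\sigma,\ m(\mathfrak b)<u\}$ and by the minimum $\delta_u$ of $1$ and the corresponding $\delta_u(\mathfrak b)$. Let $\psi$ be its limit. By Lemma~\ref{lem:liouville}, $X\setminus\psi(A)$ is Liouville; here $\psi(A)\ne X$ because $\dim\psi(A)=\dim A<n$.
\item[(2)] Put $m=\max(r_\tau,k)$. For each $\lambda\le k$ with $p_\lambda\notin\psi(A)$ choose, by Lemma~\ref{lem:exist}, a barrier in $X\setminus\psi(A)$ at $p_\lambda$ of level $m$, and add it to $\mathcal B_\tau$. Condition (I) for $\tau$ persists, since no $u<r_\tau$ satisfies $u>m$.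
\item[(3)] Let $H_1,\dots,H_q$ be the sets $H(\mathfrak b)$ of the barriers added in (2). Their closures are compact and disjoint from the closed set $\psi(A)$. Choose an integer $R>r_\sigma$ with $R\ge k$, $\overline{H_i}\subset K_{R-2}$ and $2^{1-R}<\operatorname{dist}(\overline{H_i},\psi(A))$ for all $i$. Replace the segment of $\sigma$ by the steps $u<R$ of the run in (1), so that now $r_\sigma=R$. Condition (I) for $\sigma$ persists by the choice of the data in (1).
\end{enumerate}
The choice of $R$ has the following effect.
\begin{enumerate}
\item[(II)] If $\varphi'$ is the limit of any run that continues the segment of $\sigma$ fixed in (3), then $\varphi'(A)\cap\overline{H_i}=\emptyset$ for all $i$.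
\end{enumerate}
Indeed, this run has the same $\Theta_R$ as the run of $\psi$. If $\varphi'(a)\in\overline{H_i}$, then $|\varphi'(a)|\le R-2$, and Lemma~\ref{lem:limit}(iii) gives $|\varphi'(a)-\psi(a)|\le2^{1-R}<\operatorname{dist}(\overline{H_i},\psi(A))$, which is impossible.

\emph{The embeddings.} From now on $r_\sigma$ and $\mathcal B_\sigma$ refer to the state of $\sigma\in\{0,1\}^k$ at the end of stage $k$. Let $s\in\{0,1\}^{\mathbb N}$. The segment of $s|k$ extends that of $s|(k-1)$ and $\mathcal B_{s|k}\supset\mathcal B_{s|(k-1)}$. At stage $k\ge1$ the word $s|k$ is the first entry of some pair, so $r_{s|k}\ge k$. Hence the segments form a guided run; let $\varphi_s$ be its limit, a proper holomorphic embedding by Lemma~\ref{lem:limit}(i). Let $\mathfrak b\in\bigcup_k\mathcal B_{s|k}$ and $u>m(\mathfrak b)$. For $k$ so large that $\mathfrak b\in\mathcal B_{s|k}$ and $r_{s|k}>u$, condition (I) gives $E_u\supset E_u(\mathfrak b)$ and $\delta_u\le\delta_u(\mathfrak b)$ for step $u$ of this run. By Lemma~\ref{lem:guided}, $\varphi_s(A)$ realizes every barrier in $\bigcup_k\mathcal B_{s|k}$.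

\emph{Degeneracy.} Let $s\ne t$ and suppose that $F:X\setminus\varphi_s(A)\to X\setminus\varphi_t(A)$ is holomorphic and not degenerate. The set $\{JF\ne0\}$ is nonempty and open in $X$, so it contains some $p=p_\lambda$. There is $k_0$ such that for $k\ge k_0$ we have $s|k\ne t|k$, $\lambda\le k$, $|F(p)|\le k$ and $\|JF(p)\|\ge1/k$. Let $\psi_k$ and $R_k\ge k$ be the map $\psi$ and the integer $R$ that occurred when the pair $(s|k,t|k)$ was treated. The run of $\varphi_s$ continues the segment fixed at that moment, so it has the same $\Theta_{R_k}$ as the run of $\psi_k$.

We first show that $p\notin\psi_k(A)$ for some $k\ge k_0$. Otherwise $p=\psi_k(a_k)$ with $a_k\in A$ for all $k\ge k_0$. For large $k$ we have $|\psi_k(a_k)|=|p|\le R_k-2$, and Lemma~\ref{lem:limit}(iii) gives $|\varphi_s(a_k)-p|\le2^{1-R_k}\to0$. Since $\varphi_s(A)$ is closed, $p\in\varphi_s(A)$, although $p$ lies in the domain of $F$.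

Fix such a $k$. In (2), a barrier $\mathfrak b$ in $X\setminus\psi_k(A)$ at $p$ of some level $m\ge k$ was added to $\mathcal B_{t|k}$, so $\varphi_t(A)$ realizes $\mathfrak b$. By (II), $\overline{H(\mathfrak b)}$ is disjoint from $\varphi_s(A)$, so $F$ is defined on a neighborhood of $\overline{H(\mathfrak b)}$. Moreover $|F(p)|\le k\le m$ and $\|JF(p)\|\ge1/k\ge1/m$; the norm is the same in $X\setminus\psi_k(A)$ and in $X\setminus\varphi_s(A)$, as both carry the metric of $X$. This contradicts Lemma~\ref{lem:block} with $S=\varphi_t(A)$.

\emph{Counting.} By \eqref{eq:criterion} the embeddings $\varphi_s$ are pairwise inequivalent, so there are at least $2^{\aleph_0}$ classes. A continuous map $A\to X$ is determined by its values on a countable dense subset of $A$, so there are at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ such maps.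
\end{proof}

\begin{thebibliography}{9}

\bibitem{Kut}
Frank Kutzschebauch, \emph{Flexibility properties in Complex Analysis and Affine Algebraic Geometry}, arXiv:1309.3070 (2013).

\end{thebibliography}
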